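# Separating automatic relations by recognizable relations is undecidable

## Unary pairs worked by hand

Take one input letter $a$ and one output letter $b$, and let
$$R_1=\{(a^n,b^n):n\ge 0\}.$$
We want to cover $R_1$ by finitely many "rectangles" $U\times V$, with $U\subseteq a^*$ and $V\subseteq b^*$ regular, without touching a second relation $R_2$ that is disjoint from $R_1$. Whether this is possible depends on $R_2$.

If $R_2=\{(a^n,b^{n+1}):n\ge 0\}$, parity does it. The union $(aa)^*\times(bb)^*\,\cup\,a(aa)^*\times b(bb)^*$ contains $R_1$, and it contains no pair $(a^n,b^{n+1})$, since $n$ and $n+1$ have different parity.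

If $R_2=\{(a^n,b^m):n<m\}$, it is impossible. Suppose $R_1\subseteq\bigcup_{i=1}^{\ell}U_i\times V_i$. For each $n$ choose an $i$ with $a^n\in U_i$ and $b^n\in V_i$. By the pigeonhole principle some $n<m$ get the same $i$. Then $(a^n,b^m)\in U_i\times V_i$, and this pair is in $R_2$.

The size of $R_2$ is not what matters. If $R_2=\{(a^n,b^{n+p}):n\ge0,\ p\text{ odd}\}$, parity still separates. If $R_2=\{(a^n,b^{n+p}):n\ge0,\ p>0\text{ even}\}$, nothing does: apply the pigeonhole argument to even $n$ only, and get even $n<m$ with the same $i$. Finally, if $R_2=\{(a^3,b^m):m>3\}$, then the rectangles $\{a^n\}\times\{b^n\}$ for $n\le 3$, together with $\{a^n:n\ge4\}\times\{b^m:m\ge4\}$, separate.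

So two things matter in these examples: whether the collisions occur at infinitely many places $n$, and whether the gaps $p$ are divisible by enough numbers. One would like an algorithm that looks at $R_1$ and $R_2$ and decides. Over a one-letter alphabet there is one. Over two letters on each side there is none.

## Automatic and recognizable relations, and the statements

Let $\Sigma$ and $\Gamma$ be finite, non-empty, disjoint alphabets.

**Definition (convolution).** For $u\in\Sigma^*$, $v\in\Gamma^*$, the convolution $u\otimes v$ is obtained by writing $u$ above $v$, padding the shorter word at its end with a new symbol $\diamond$, and reading the columns as letters. For example, $aab\otimes c=(a,c)(a,\diamond)(b,\diamond)$.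

**Definition (automatic relation).** A relation $R\subseteq\Sigma^*\times\Gamma^*$ is automatic (synchronous rational) if it is accepted by a two-tape finite automaton whose two one-way heads move synchronously: each transition reads one letter from each of the two words that has not yet been fully read. Equivalently, $\{u\otimes v:(u,v)\in R\}$ is a regular language.

All relations of the first section are automatic. For instance $\{(a^n,b^m):n<m\}$ has the convolutions $(a,b)^*(\diamond,b)^+$.

**Definition (recognizable relation).** A relation $R\subseteq\Sigma^*\times\Gamma^*$ is recognizable if $R=\bigcup_{i=1}^nU_i\times V_i$ with regular $U_i\subseteq\Sigma^*$, $V_i\subseteq\Gamma^*$.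

For example, $\{(u,v):|u|\equiv|v|\pmod 2\}$ is recognizable. Every recognizable relation is automatic, since one can run automata for $U_i$ and $V_i$ side by side. The relation $\{(a^n,b^n)\}$ is automatic but not recognizable: the pigeonhole argument above shows that any recognizable relation containing it contains some $(a^n,b^m)$ with $n<m$.

**Definition (separability).** Disjoint relations $R_1,R_2\subseteq\Sigma^*\times\Gamma^*$ are separable (by a recognizable relation) if there is a recognizable $R$ with $R_1\subseteq R$ and $R\cap R_2=\emptyset$.

The separability problem takes as input disjoint alphabets $\Sigma,\Gamma$ and synchronous automata for two disjoint automatic relations $R_1,R_2$, and asks whether they are separable. It comes from Christof Löding and Sarah Winter, "Resynchronized Uniformization and Definability Problems for Rational Relations", arXiv:2104.12508 (2021).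

Recall that a set is $\Sigma^0_1$ if it is semi-decidable, and $\Sigma^0_1$-complete if moreover every semi-decidable set reduces to it by a computable function. The set of deterministic Turing machines that halt on the blank tape is $\Sigma^0_1$-complete. If a set is $\Sigma_1^0$-complete, its complement is not semi-decidable, since otherwise the halting problem would be decidable.

**Theorem 1.** There is an algorithm which, given a deterministic Turing machine $T$, outputs disjoint alphabets $\Sigma,\Gamma$ and disjoint automatic relations $R_1,R_2\subseteq\Sigma^*\times\Gamma^*$ such that $R_1,R_2$ are separable by a recognizable relation if and only if $T$ halts on the blank tape.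

Consequently the separability problem is undecidable. More precisely, the set of separable instances is $\Sigma^0_1$-complete, so non-separability is not even semi-decidable. This already holds when $R_1$ is (a disjoint copy of) the identity relation and $R_2$ is length-preserving.

**Theorem 2 (classification by alphabet size).** Fix disjoint finite non-empty $\Sigma,\Gamma$. The separability problem restricted to these alphabets is decidable if $\min(|\Sigma|,|\Gamma|)=1$, and is $\Sigma^0_1$-complete (undecidable) if $|\Sigma|,|\Gamma|\ge2$.

**Theorem 3 (other separators, colorings).** Let $\mathcal C$ be any class of languages containing all star-free languages and contained in the regular languages. Separability of disjoint automatic relations by finite unions $\bigcup U_i\times V_i$ with $U_i,V_i\in\mathcal C$ is undecidable. It is also undecidable whether a given (length-preserving) automatic graph has a proper coloring with finitely many colors whose color classes are regular.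

Besides the facts on halting, we use two textbook facts without proof. Regular languages and automatic relations are effectively closed under Boolean operations, projection, composition, and images of regular languages (Hodgson 1983, Khoussainov–Nerode 1995). Star-free languages are exactly the first-order definable ones (McNaughton–Papert); this is recalled where it is needed.

One half of the completeness claims is immediate: separability is semi-decidable. Enumerate all recognizable relations $R$. For each, check $R_1\subseteq R$ and $R\cap R_2=\emptyset$; both are emptiness tests for automatic relations, hence decidable.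

## A decision procedure when one alphabet is unary

Here we prove the decidability half of Theorem 2. Exchanging the two tapes preserves automaticity, recognizability and separability, so let $\Sigma=\{a\}$, with $\Gamma$ arbitrary.

A set $S\subseteq\mathbb N$ is ultimately periodic with threshold $\theta\ge1$ and period $\pi\ge1$ if $n\in S\Leftrightarrow n+\pi\in S$ for all $n\ge\theta$. The regular subsets of $a^*$ are exactly the sets $\{a^n:n\in S\}$ with $S$ ultimately periodic, and $\theta,\pi$ can be computed from an automaton. For $k\ge1$ write
$$n\sim_kn'\quad\text{iff}\quad n=n',\ \text{ or }\ n,n'\ge k\text{ and }n\equiv n'\pmod{k!}.$$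
There are finitely many $\sim_k$-classes $\nu$, and each $\{a^n:n\in\nu\}$ is regular. If $S$ has threshold $\theta$ and period $\pi$ and $k\ge\theta,\pi$, then $S$ is a union of $\sim_k$-classes: distinct $n\sim_kn'$ are both at least $\theta$, and they differ by a multiple of $k!$, hence of $\pi$.

**Lemma 1.** $R_1,R_2$ are separable iff there is $k$ such that there are no $w\in\Gamma^*$ and $n\sim_kn'$ with $(a^n,w)\in R_1$ and $(a^{n'},w)\in R_2$.

*Proof.* ($\Rightarrow$) Let $S=\bigcup U_i\times V_i$ separate, and choose $k$ so large that all $U_i$ are unions of $\sim_k$-classes. Suppose $n\sim_kn'$, $(a^n,w)\in R_1$ and $(a^{n'},w)\in R_2$. Then $(a^n,w)\in U_i\times V_i$ for some $i$. Since $U_i$ is a union of classes, $a^{n'}\in U_i$, so $(a^{n'},w)\in S\cap R_2$, a contradiction.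

($\Leftarrow$) For each $\sim_k$-class $\nu$ let $L_\nu=\{w:\exists n\in\nu,\ (a^n,w)\in R_1\}$, a projection of an automatic relation, hence regular. Then $S=\bigcup_\nu\{a^n:n\in\nu\}\times L_\nu$ is recognizable and contains $R_1$. If $(a^{n'},w)\in S\cap R_2$, let $\nu$ be the class of $n'$. Then $w\in L_\nu$, so some $n\sim_kn'$ has $(a^n,w)\in R_1$, which is excluded. $\square$

**Step 1: make the collisions explicit.** We want a finite description of
$$\mathcal D=\{(n,n'):\exists w\ (a^n,w)\in R_1,\ (a^{n'},w)\in R_2\}.$$
Let $b$ be a new letter. The relation $\{(a^n,b^{n'}):(n,n')\in\mathcal D\}$ is the composition of $R_1$ with the inverse of $R_2$, with $a$ renamed to $b$ on the second tape. So it is automatic, effectively. An automaton for it reads $(a,b)^{i}$ with $i=\min(n,n')$, and then only $b$'s or only $a$'s. For each state $q$ collect the $i$ for which $(a,b)^i$ can lead from an initial state to $q$, and the $p$ for which the remaining $p$ letters can lead from $q$ to acceptance, separately for $b$'s and for $a$'s. This gives, effectively,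
$$\mathcal D=\bigcup_{j\in J}\{(i,i+p):i\in A_j,\,p\in B_j\}\ \cup\ \bigcup_{j\in J'}\{(i+p,i):i\in A_j,\,p\in B_j\}\tag{1}$$
with $J,J'$ finite and disjoint and $A_j,B_j\subseteq\mathbb N$ ultimately periodic. Since $R_1\cap R_2=\emptyset$, no pair $(n,n)$ is in $\mathcal D$.

**Step 2: express non-separability by (1).** By Lemma 1, $R_1,R_2$ are non-separable iff for every $k$ there is $(n,n')\in\mathcal D$ with $n\sim_kn'$. We claim that this holds iff

$(\ast)$ for some $j\in J\cup J'$: $A_j$ is infinite, and for every $k$, $B_j$ contains a positive multiple of $k!$.

If $(\ast)$ holds, then for each $k$ choose $i\in A_j$ with $i\ge k$ and a positive multiple $p\in B_j$ of $k!$; then $i\sim_ki+p$. Conversely, suppose every $k$ has a pair $(n,n')\in\mathcal D$ with $n\sim_kn'$. Since $n\ne n'$, we have $\min(n,n')\ge k$, and $|n-n'|$ is a positive multiple of $k!$. In (1) this pair comes from some $j$, with $i=\min(n,n')\in A_j$ and $p=|n-n'|\in B_j$. By the pigeonhole principle one $j$ serves infinitely many $k$. Then $A_j$ has elements $\geq k$ for infinitely many $k$, so it is infinite. And $B_j$ contains positive multiples of $k!$ for infinitely many $k$, hence for all $k$, because $k!$ divides $\ell!$ for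 $k\le\ell$.

**Step 3: decide $(\ast)$.** Infinity of $A_j$ is decidable. Let $B_j$ have threshold $\theta\geq 1$ and period $\pi$. Then $B_j$ contains positive multiples of all $k!$ iff $\theta\pi\in B_j$. If $\theta\pi\in B_j$, then, as $\theta\pi\ge\theta$, all multiples of $\pi$ that are $\ge\theta\pi$ are in $B_j$, in particular $\theta\pi\cdot k!$. Conversely, a positive multiple of $(\theta\pi)!$ in $B_j$ is $\ge\theta$ and divisible by $\pi$. It differs from $\theta\pi$ by a multiple of $\pi$ and both are $\ge\theta$, so $\theta\pi\in B_j$. This proves the decidable case of Theorem 2. $\square$

In the opening examples, $R_1=\{(a^n,b^n)\}$ and $\mathcal D$ consists of pairs $(i+p,i)$. For odd gaps, $\theta=1$, $\pi=2$ and $2\notin B$: separable. For positive even gaps, $\theta=1$, $\pi=2$ and $2\in B$, with $A=\mathbb N$: not separable. For $R_2=\{(a^3,b^m):m>3\}$, $A=\{3\}$ is finite: separable.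

## Identity against a graph: finite monoids as colorings

From now on $R_1$ is a copy of the identity. Let $\Omega$ be an alphabet, $\overline\Omega=\{\bar\alpha:\alpha\in\Omega\}$ a disjoint copy, extended to words and languages letter by letter, and $E\subseteq\Omega^*\times\Omega^*$ an irreflexive automatic relation (no pair $(u,u)$ in $E$). Put
$$R_1=\{(u,\bar u):u\in\Omega^*\},\qquad R_2^E=\{(u,\bar v):(u,v)\in E\}.$$
Both are automatic, and they are disjoint because $E$ is irreflexive.

Recall that a morphism $h:\Omega^*\to M$ into a finite monoid recognizes $L$ if $L$ is a union of sets $h^{-1}(m)$. Finitely many regular languages are always recognized by one common $h$: take the product of their syntactic morphisms.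

**Lemma 2.** $R_1,R_2^E$ are separable iff there is a morphism $h:\Omega^*\to M$ into a finite monoid with $h(u)\ne h(v)$ for all $(u,v)\in E$.

*Proof.* ($\Rightarrow$) Let $R=\bigcup_iU_i\times\overline{V_i}$ separate, and let $h$ recognize all $U_i$ and all $V_i$. Suppose $(u,v)\in E$ and $h(u)=h(v)$. As $(u,\bar u)\in R$, some $i$ has $u\in U_i$ and $u\in V_i$. Then $v\in V_i$, so $(u,\bar v)\in R\cap R_2^E$, a contradiction.

($\Leftarrow$) $\bigcup_{m\in M}h^{-1}(m)\times\overline{h^{-1}(m)}$ contains $R_1$. It contains $(u,\bar v)$ only if $h(u)=h(v)$, so it avoids $R_2^E$. $\square$

For $\Omega=\{a\}$ and $E=\{(a^n,a^{n+1})\}$, the map $h(a^n)=n\bmod2$ works. This is the first example of the lecture.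

## Telescoping chains of idempotents, and which side halting must be on

We need an $E$ for which it is hard to tell whether some finite monoid separates all its pairs. The following computation turns reachability into an obstruction.

**Lemma 3.** Let $M$ be a monoid with $k$ elements and $N=k!$. For every $x\in M$ we have $x^{n+N}=x^n$ for all $n\ge k$, and $x^N$ is idempotent.

*Proof.* Two of the $k+1$ powers $x^0,\dots,x^k$ coincide: $x^i=x^{i+p}$ with $p\ge1$ and $i+p\le k$. So $x^{n+p}=x^n$ for all $n\ge i$, in particular for $n\ge k$. As $p\le k$ divides $N$, also $x^{n+N}=x^n$ for $n\ge k$. Since $N\ge k$, we may take $n=N$ and get $x^{2N}=x^N$. $\square$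

Suppose $K$ is a relation on certain words called blocks, and $a_1\,K\,a_2\,K\cdots K\,a_\ell\,K\,f$ is a chain. Let $\#$ be a separator letter and $N$ as in Lemma 3, and consider
$$u=(a_1\#)^N\cdot(a_1\#)^N(a_2\#)^N\cdots(a_\ell\#)^N\cdot(f\#)^N,$$
$$v=(a_1\#)^N\cdot(a_2\#)^N\cdots(a_\ell\#)^N(f\#)^N\cdot(f\#)^N.$$
Block by block, the first part of $u$ equals the first part of $v$, the middle parts are related by $K$, and the last parts are equal. But as products, $u$ and $v$ differ only in that $u$ doubles the factor $(a_1\#)^N$ and $v$ doubles $(f\#)^N$. A morphism $h$ into the $k$-element monoid sends these factors to idempotents, so it does not see the doubling: $h(u)=h(v)$.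

This suggests a first reduction. Let blocks be words $sX$, with a stamp $s\in\{0,1,2\}$ and a configuration $X$ of a Turing machine $T$ on $|X|$ cells. Let $K_0$ be one step of $T$ together with $s\mapsto s+1\bmod 3$. Let $\mathrm{Init}_0$ be the blank initial configurations of all lengths with stamp $0$, and $\mathrm{Fin}_0$ the halting configurations. Let $E_0$ relate $u$ to $v$ if blockwise they are first equal in $\mathrm{Init}_0$, then related by $K_0$, then equal in $\mathrm{Fin}_0$, with all three parts non-empty. If $T$ halts after $\tau\ge1$ steps, the chain of configurations with $\tau+1$ cells leads from $\mathrm{Init}_0$ to $\mathrm{Fin}_0$. By the computation above, no finite monoid separates $E_0$.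

The approach stops at the converse: we would need a separator whenever $T$ runs forever. One would look for a regular set of blocks that contains $\mathrm{Init}_0$, is respected by $K_0$, and misses $\mathrm{Fin}_0$, but nothing makes the reachable blocks of an infinite computation a regular set. In fact the converse fails for some $T$, and so it would for any computable construction with halting on the non-separable side. Separability is semi-decidable. If "$T$ runs forever" were equivalent to separability (for machines making at least one step, which is easy to check), then running forever would be semi-decidable, and halting would be decidable.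

So the roles have to be exchanged. If $T$ halts, there should be few reachable blocks, so that they form a regular set and yield a separator. If $T$ runs forever, every finite monoid should be fooled, although it cannot be by a true chain from initial to final blocks: by Lemma 3, a single true chain would fool all finite monoids, and one true chain is a finite object that could be found by a search. The way out is a chain with one false link. We only used $h(b_j)=h(a_{j+1})$ for consecutive pairs $(a_j,b_j)$, $(a_{j+1},b_{j+1})$ of $K$, not $b_j=a_{j+1}$.

Concretely, each block carries a counter $c^t$ that grows with the number $t$ of steps of $T$. A monoid with $k$ elements cannot tell $c^k$ from $c^{k+N}$, so it can be cheated once $T$ has made $k$ steps. If $T$ halts after $\tau$ steps, the counter never exceeds $\tau$, and finite memory can watch it exactly. It remains to let final blocks reveal that a cheat took place, that is, that the counter shows more than the number of steps actually made. A single automaton cannot compare two unbounded numbers, so $K$ itself does the comparison: the block also keeps a log with one entry per step, and a second phase of $K$ cancels log entries against counter letters, one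 for one. The log records the instruction used, and this makes $K$ reversible, which the separator will need.

## Blocks with a stamp, a log and a counter

Let $T$ have states $Q$, initial state $q_0$, tape alphabet $G\ni\flat$ ($\flat$ is the blank), partial transition function $\delta:Q\times G\rightharpoonup Q\times G\times\{L,R\}$, and a one-way infinite tape with cells $1,2,\dots$. It starts in $q_0$ on cell $1$ of the blank tape. It halts when there is no next configuration: $\delta$ is undefined, or the move is a left move from cell $1$. Let $C_t$ be the configuration after $t$ steps, if it exists; its head is on one of the cells $1,\dots,t+1$. Let $\Delta=\operatorname{dom}\delta$; its elements are called instructions. Let $\hat\Delta=\{\hat\lambda:\lambda\in\Delta\}$ be a disjoint copy, the marked instructions. Put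
$$\Theta=(G\cup(Q\times G))\times(\Delta\cup\hat\Delta\cup\{\square\}),\qquad \Lambda=\{0,1,2\}\cup\Theta\cup\{c,\hat c,d\},$$
the second being a disjoint union. We write a letter of $\Theta$ as a column $\binom{x}{y}$. A word $X\in\Theta^*$ thus has a cell track (top) and a log track (bottom).

**Definition (block).** $W$ is the regular set of words $w=sXY$ such that

* $s\in\{0,1,2\}$ (the stamp);
* $X\in\Theta^+$, its cell track has exactly one letter from $Q\times G$ (the head), and its log track is in $\Delta^*\hat\Delta^*\square^*$;
* $Y\in c^*\hat c^*d^*$ (the counter).

Letters of $\hat\Delta$ on the log track, and $\hat c$, are called marked.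

**Definition (the relation $K$).** $K\subseteq W\times W$ is the set of pairs $(w,w')$, $w=sXY$, $w'=s'X'Y'$, with $|X|=|X'|$, $|Y|=|Y'|$, $s'\equiv s+1\pmod3$, and one of the following.

* (run) $w,w'$ contain no marked letters. The cell track of $X'$ arises from that of $X$ by one step of $T$ staying inside the $|X|$ cells: the head letter is some $(q,g)\in\Delta$, $\delta(q,g)$ is applied, and the new head position lies in $[1,|X|]$. The log track of $X'$ arises by replacing the first $\square$ by the instruction $(q,g)$ just used. $Y'$ arises from $Y$ by replacing the first $d$ by $c$. (A $\square$ and a $d$ must exist.)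
* (mark) The cell tracks are equal. The log track of $X'$ arises by replacing the last letter from $\Delta$ by its marked copy. $Y'$ arises from $Y$ by replacing the last $c$ by $\hat c$. (Both must exist; $w$ may or may not contain marked letters.)

**Definition (initial and final blocks).** $\mathrm{Init}$ is the set of words $0XY\in W$ with cell track $(q_0,\flat)\flat^{m-1}$ and log track $\square^m$ ($m\ge1$), and $Y\in d^*$. $\mathrm{Fin}$ is the set of words $sXY\in W$ whose log track has no letter from $\Delta$ and at least one letter from $\hat\Delta$, and whose $Y$ contains $c$. Both are regular.

The relation $K$ is length-preserving and automatic. For (run), an automaton reading the columns of $w\otimes w'$ checks the stamps in the first column and guesses the instruction $(q,g)$. It then checks that the two cell tracks agree except at the head position and the neighbor in the direction of $\delta(q,g)$, where they show the step. It checks that the logs agree except at the first $\square$ of $w$, where $w'$ has $(q,g)$, and that the counters agree except at the first $d$. All this needs finite memory; a left move is handled by guessing one column ahead. The type (mark) is handled in the same way.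

Here is the smallest interesting machine. Let $Q=\{p,q\}$, $q_0=p$, $G=\{\flat,1\}$, and let $\delta(p,\flat)=(q,1,R)$ be the only instruction, $\lambda=(p,\flat)$. It halts after one step. From an initial block with two cells and counter $dd$ we get the chain
$$0\tbinom{(p,\flat)}{\square}\tbinom{\flat}{\square}dd\ \ K\ \ 1\tbinom{1}{\lambda}\tbinom{(q,\flat)}{\square}cd\ \ K\ \ 2\tbinom{1}{\hat\lambda}\tbinom{(q,\flat)}{\square}\hat cd,$$
first by (run), then by (mark). The last block has no $K$-successor: (run) is excluded by marked letters, and (mark) needs a letter of $\Delta$. It is not final, as it contains no $c$. Now cheat: replace the counter $cd$ of the middle block by $cc$. Then (mark) leads to $2\binom{1}{\hat\lambda}\binom{(q,\flat)}{\square}c\hat c$, which is in $\mathrm{Fin}$. Going back from the cheated block $1\binom{1}{\lambda}\binom{(q,\flat)}{\square}cc$ leads to $0\binom{(p,\flat)}{\square}\binom{\flat}{\square}cd$, which has no predecessor and is not initial, since its counter already contains $c$.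

**Lemma 4.** (i) If $(w,w')\in K$, the stamps of $w$ and $w'$ differ. (ii) For every $w'$ there is at most one $w$ with $(w,w')\in K$. (iii) No $w'\in\mathrm{Init}$ has a $K$-predecessor. (iv) For a block $w$, let $\ell(w)$ be the number of letters of $\Delta$ on its log track and $\gamma(w)$ the number of letters $c$ in its counter. If $(w,w')\in K$, then $\ell(w')-\gamma(w')=\ell(w)-\gamma(w)$. This difference is $0$ on $\mathrm{Init}$ and negative on $\mathrm{Fin}$.

*Proof.* (i) holds since $s'\equiv s+1\pmod3$.

(ii) The stamp of $w$ is determined by that of $w'$. Targets of (mark) contain marked letters and targets of (run) do not, so $w'$ also determines the type.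

If $w'$ has no marked letter, the type is (run). Then $Y$ is obtained from $Y'$ by turning the last $c$ into $d$. The log track of $X$ is obtained by turning the last letter from $\Delta$, say $(q,g)$, into $\square$. This letter is the instruction used, so $\delta(q,g)=(q',g',D)$ is known. The old head position is the new one moved one cell against the direction $D$. The cell track of $X$ is obtained by deleting the state at the new head position and putting $(q,g)$ at the old one.

If $w'$ has a marked letter, the type is (mark). The cell track is unchanged, the first marked log letter gets unmarked, and the first $\hat c$ becomes $c$. In either case $w$ is unique.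

(iii) Targets of (run) and (mark) have a log letter other than $\square$; initial blocks have none.

(iv) (run) adds $1$ to both numbers and (mark) subtracts $1$ from both. On $\mathrm{Init}$ both are $0$. On $\mathrm{Fin}$, $\ell=0$ and $\gamma\ge1$. $\square$

Part (iv) says that no true $K$-chain leads from $\mathrm{Init}$ to $\mathrm{Fin}$, whatever $T$ is.

## The relation $E$

Let $\Omega=\Lambda\cup\{\#\}$. Let $E$ be the set of pairs $(u,v)$ with $u=u_1\#u_2\#\cdots u_n\#$, $v=v_1\#v_2\#\cdots v_n\#$, all $u_i,v_i\in W$, for which there are $1\le r<r'<n$ with
$$u_i=v_i\in\mathrm{Init}\ (i\le r),\qquad(u_i,v_i)\in K\ (r<i\le r'),\qquad u_i=v_i\in\mathrm{Fin}\ (i>r').\tag{2}$$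

Since $u_i$ and $v_i$ always have the same length, the separators are aligned, and the convolutions of pairs in $E$ form the language
$$\big(L_{\mathrm{Init}}(\#,\#)\big)^+\big(L_K(\#,\#)\big)^+\big(L_{\mathrm{Fin}}(\#,\#)\big)^+,$$
where $L_{\mathrm{Init}},L_{\mathrm{Fin}}$ consist of the words $w\otimes w$ with $w\in\mathrm{Init}$, respectively $w\in\mathrm{Fin}$, and $L_K$ of the words $w\otimes w'$ with $(w,w')\in K$. So $E$ is automatic and length-preserving, and an automaton for it is computable from $T$. It is irreflexive: by Lemma 4(i), $u_{r+1}\ne v_{r+1}$. The reduction outputs $\Sigma=\Omega$, $\Gamma=\overline\Omega$, $R_1$ and $R_2=R_2^E$.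

## An infinite computation fools every finite monoid

**Proposition 1.** If $T$ does not halt, then $R_1,R_2^E$ are not separable.

*Proof.* By Lemma 2 we are given an arbitrary morphism $h:\Omega^*\to M$ with $|M|=k$ finite, and we must find $(u,v)\in E$ with $h(u)=h(v)$. Put $N=k!$.

**Step 1: run $T$ for $k$ steps.** This fills the counter until $h$ can no longer count it. Let $w_0\in\mathrm{Init}$ have $|X|=k+1$ and $Y=d^k$. The machine does not halt, its head stays on cells $1,\dots,k+1$ during the first $k$ steps, and there are enough letters $\square$ and $d$. So there are $k$ steps of type (run),
$$w_0\,K\,w_1\,K\cdots K\,w_k,\qquad w_k=s\,X_k\,c^k,$$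
and the log of $X_k$ contains exactly $k$ letters of $\Delta$ and no marked letters.

**Step 2: cheat once.** We replace the last block by one that $h$ cannot tell from it. Let $w_k^*=s\,X_k\,c^{k+N}\in W$. By Lemma 3, $h(c)^{k+N}=h(c)^k$, so $h(w_k^*)=h(w_k)$.

**Step 3: cancel the log against the counter.** This reaches a final block. From $w_k^*$ we can make $k$ steps of type (mark): there are $k$ log letters of $\Delta$ and $k+N$ letters $c$. They end in a block $f$ whose log has no letter from $\Delta$ and $k\ge1$ marked letters, and whose counter is $c^N\hat c^k$. As $N\ge1$, $f\in\mathrm{Fin}$.

Write the $2k$ steps made as pairs $(a_1,b_1),\dots,(a_{2k},b_{2k})\in K$. Then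
$$a_1=w_0\in\mathrm{Init},\qquad h(b_j)=h(a_{j+1})\ (1\le j<2k),\qquad b_{2k}=f\in\mathrm{Fin}.\tag{3}$$
Here $b_j=a_{j+1}$ except for $j=k$, where $b_k=w_k$ and $a_{k+1}=w_k^*$.

**Step 4: telescope.** We assemble the steps into one pair of $E$. Let
$$u=(a_1\#)^N\,(a_1\#)^N(a_2\#)^N\cdots(a_{2k}\#)^N\,(f\#)^N,$$
$$v=(a_1\#)^N\,(b_1\#)^N(b_2\#)^N\cdots(b_{2k}\#)^N\,(f\#)^N.$$
Then (2) holds with $r=N$, $r'=N+2kN$, $n=N(2k+2)$, so $(u,v)\in E$. By Lemma 3 the elements $\varepsilon_j=h(a_j\#)^N$ and $\varphi=h(f\#)^N$ are idempotent. By (3), $h(b_j\#)^N=\varepsilon_{j+1}$ for $j<2k$, and $h(b_{2k}\#)^N=\varphi$. Hence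
$$h(u)=\varepsilon_1\varepsilon_1\varepsilon_2\cdots\varepsilon_{2k}\varphi=\varepsilon_1\varepsilon_2\cdots\varepsilon_{2k}\varphi,$$
$$h(v)=\varepsilon_1\varepsilon_2\cdots\varepsilon_{2k}\varphi\varphi=\varepsilon_1\varepsilon_2\cdots\varepsilon_{2k}\varphi,$$
and $h(u)=h(v)$. $\square$

## A finite computation yields a regular invariant and a separator

**Proposition 2.** If $T$ halts, then $R_1,R_2^E$ are separable.

*Proof.* Let $T$ halt after exactly $\tau$ steps. Let $I$ be the set of blocks reachable from $\mathrm{Init}$ by finitely many (possibly zero) $K$-steps.

**Step 1: $I$ is regular.** This is where halting is used. After a (mark) step marked letters are present, and then (run) is impossible. So a $K$-path from $\mathrm{Init}$ consists of some $t$ steps of type (run) followed by some $j$ steps of type (mark). After $t$ (run) steps the cell track is $C_t$ cut to $|X|$ cells. A (run) step from $C_\tau$ is impossible, since either $\delta$ is undefined or the head would leave $[1,|X|]$ to the left. So $t\le\tau$. Each (mark) step uses up one of the $t$ unmarked log letters, so $j\le t$. Hence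
$$I=\bigcup_{i\le2\tau}K^i(\mathrm{Init}),$$
a finite union of images of a regular language under automatic relations, and therefore regular.

**Step 2: $I$ is closed under $K$ and under $K^{-1}$.** This lets us test membership in $I$ on either side of a $K$-pair with the same answer. Closure under $K$ holds by definition. Let $(w,w')\in K$ with $w'\in I$. By Lemma 4(iii), $w'\notin\mathrm{Init}$, so $w'$ is reached by at least one step and has a $K$-predecessor in $I$. By Lemma 4(ii) this predecessor is $w$. So $w\in I$.

**Step 3: $\mathrm{Init}\subseteq I$ and $I\cap\mathrm{Fin}=\emptyset$.** This forces every pair of $E$ to leave $I$ somewhere. The inclusion is the case of zero steps. By Lemma 4(iv), $\ell-\gamma=0$ on all of $I$, but $\ell-\gamma<0$ on $\mathrm{Fin}$.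

**Step 4: the classes.** We color a word by the stamps around the first place where it leaves $I$. For $s,s'\in\{0,1,2\}$ let $U_{s,s'}$ be the set of words $u=u_1\#\cdots u_n\#$ with all $u_i\in W$ such that the least index $\alpha$ with $u_\alpha\notin I$ exists, $\alpha\ge2$, the stamp of $u_{\alpha-1}$ is $s$, and the stamp of $u_\alpha$ is $s'$. These nine sets are pairwise disjoint, and they are regular:
$$U_{s,s'}=(I\#)^*\,(I\cap s\Lambda^*)\#\,\big((W\setminus I)\cap s'\Lambda^*\big)\#\,(W\#)^*.$$
Let $U_\bot=\Omega^*\setminus\bigcup_{s,s'}U_{s,s'}$ and
$$R=(U_\bot\times\overline{U_\bot})\cup\bigcup_{s,s'}U_{s,s'}\times\overline{U_{s,s'}}.\tag{4}$$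
This relation is recognizable. The ten sets partition $\Omega^*$, so $R_1\subseteq R$, and $(u,\bar v)\in R$ iff $u$ and $v$ lie in the same set.

**Step 5: $R$ avoids $R_2^E$.** We show that the two ends of a pair in $E$ get different colors. Let $(u,v)\in E$ with $r,r',n$ as in (2). By Step 2 (and trivially where $u_i=v_i$), $u_i\in I\Leftrightarrow v_i\in I$ for every $i$. By Step 3, blocks $1,\dots,r$ are in $I$ and block $r'+1$, which exists since $r'<n$, is not. So the least index $\alpha$ of a block outside $I$ exists, is the same for $u$ and $v$, and satisfies $2\le r+1\le\alpha\le r'+1$. Thus each of $u,v$ lies in one of the sets $U_{s,s'}$.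

If $\alpha\le r'$, then $(u_\alpha,v_\alpha)\in K$, and $u_\alpha,v_\alpha$ have different stamps by Lemma 4(i). If $\alpha=r'+1$, then block $\alpha$ is the same in $u$ and $v$, but $\alpha-1=r'>r$, so $(u_{\alpha-1},v_{\alpha-1})\in K$, and $u_{\alpha-1},v_{\alpha-1}$ have different stamps. In both cases $u$ and $v$ lie in different sets $U_{s,s'}$, so $(u,\bar v)\notin R$. Hence $R\cap R_2^E=\emptyset$. $\square$

Propositions 1 and 2 prove Theorem 1. Since separability is semi-decidable and halting on the blank tape is $\Sigma^0_1$-complete, the set of separable instances is $\Sigma_1^0$-complete. In particular the separability problem is undecidable, and non-separability is not semi-decidable. In the instances produced, $R_1$ is a copy of the identity and $R_2$ is length-preserving. $\square$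

## Coding into two letters on each side

We prove the hardness half of Theorem 2. Let $|\Sigma|,|\Gamma|\ge2$ be fixed. Semi-decidability holds as before, so it suffices to reduce halting. Choose two letters $x,y\in\Sigma$ and two letters $\bar x,\bar y\in\Gamma$; let $P=\{x,y\}$, $\overline P=\{\bar x,\bar y\}$.

**Step 1: the coded relations.** With $\Omega,E$ as constructed from $T$, let $\kappa:\Omega^*\to P^*$ be an injective morphism mapping all letters to words of one common length: number the letters in binary with a fixed number of digits. Put
$$R_1'=\{(w,\bar w):w\in P^*\},\qquad R_2'=\{(\kappa(u),\overline{\kappa(v)}):(u,v)\in E\}.$$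
$R_1'$ is clearly automatic. As $E$ is length-preserving, the convolutions of $R_2'$ arise from those of $E$ by replacing each column $(\alpha,\beta)$ by the fixed word $\kappa(\alpha)\otimes\overline{\kappa(\beta)}$. So $R_2'$ is automatic and computable from $T$. The relations are disjoint, as $\kappa$ is injective and $E$ is irreflexive. We show that $R_1',R_2'$ are separable iff $R_1,R_2^E$ are.

**Step 2: decoding a separator.** Suppose $S$ separates $R_1',R_2'$. Then $\{(u,\bar v):u,v\in\Omega^*,\ (\kappa(u),\overline{\kappa(v)})\in S\}$ is recognizable, since its components are inverse morphic images of those of $S$. It contains every $(u,\bar u)$ because $(\kappa(u),\overline{\kappa(u)})\in R_1'\subseteq S$. It contains no $(u,\bar v)$ with $(u,v)\in E$, because then $(\kappa(u),\overline{\kappa(v)})\in R_2'$.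

**Step 3: coding a separator.** Suppose $R_1,R_2^E$ are separable, and let $h:\Omega^*\to M$ be as in Lemma 2. The point to watch is that $R_1'$ also contains words that are not codes. Let $U_m=h^{-1}(m)$, $Z=P^*\setminus\kappa(\Omega^*)$, and
$$S=(Z\times\overline Z)\cup\bigcup_{m\in M}\kappa(U_m)\times\overline{\kappa(U_m)}.$$
This is recognizable, and it contains $R_1'$, since every $w\in P^*$ is in $Z$ or in some $\kappa(U_m)$. If $(u,v)\in E$ and $(\kappa(u),\overline{\kappa(v)})\in S$, then $\kappa(u)\notin Z$, so $\kappa(u),\kappa(v)\in\kappa(U_m)$ for some $m$. By injectivity $u,v\in U_m$ and $h(u)=h(v)$, a contradiction. So $S\cap R_2'=\emptyset$.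

Hence $R_1',R_2'$ are separable iff $T$ halts. Together with the unary case this proves Theorem 2. $\square$

## Star-free components suffice when $T$ halts

A language over $\Omega$ is star-free if it is built from finite languages by Boolean operations and concatenation. For instance, $\Omega^*$ is the complement of $\emptyset$, and for $\Pi\subseteq\Omega$ the language $\Pi^*$ is star-free, being the complement of $\Omega^*(\Omega\setminus\Pi)\Omega^*$. By McNaughton–Papert, a language is star-free iff it is definable by a first-order sentence about positions of the word, using their order $<$ and the letters they carry. For example, $\forall x\,\bigvee_{\alpha\in\Pi}\alpha(x)$ defines $\Pi^*$.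

For the first part of Theorem 3, let $\mathcal C$ be as there, and use the same $R_1,R_2^E$. If $T$ does not halt, there is no recognizable separator, hence none with components in $\mathcal C$. Let $T$ halt after $\tau$ steps. We show that the components of $R$ in (4) are star-free, hence in $\mathcal C$.

**Step 1: $I$ is star-free.** For this we write $I$ out. Let $\lambda_i$ be the instruction used in step $i$ of $T$. A block reached by $t$ (run) steps and $j$ (mark) steps has stamp $\equiv t+j\pmod3$, cell track $C_t$ padded by blanks, log $\lambda_1\cdots\lambda_{t-j}\hat\lambda_{t-j+1}\cdots\hat\lambda_t\square^*$, and counter in $c^{t-j}\hat c^{\,j}d^*$. Let $\mu_t$ be the maximum of $t$ and all head positions in $C_0,\dots,C_t$. Such a word is reachable exactly when $|X|\ge\mu_t$ (and $|Y|\ge t$, which is automatic from the shape of the counter): the cells must hold all head positions and the $t$ log entries, and nothing else can block the steps. Beyond cell $\mu_t$ the tape is blank and the log is empty. Hence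
$$I=\bigcup_{0\le j\le t\le\tau}\sigma_{t,j}\;x_{t,j}\;\tbinom{\flat}{\square}^{*}\;c^{t-j}\,\hat c^{\,j}\,d^*$$
with letters $\sigma_{t,j}\in\{0,1,2\}$ and fixed words $x_{t,j}\in\Theta^{\mu_t}$. This is a finite union of concatenations of words and stars of single letters, so $I$ is star-free.

For the toy machine above, $\mu_0=1$ and $\mu_1=2$, and
$$I=0\tbinom{(p,\flat)}{\square}\tbinom{\flat}{\square}^*d^*\ \cup\ 1\tbinom1\lambda\tbinom{(q,\flat)}\square\tbinom\flat\square^*c\,d^*\ \cup\ 2\tbinom1{\hat\lambda}\tbinom{(q,\flat)}\square\tbinom\flat\square^*\hat c\,d^*.$$

**Step 2: $W$ is star-free.** Let $\Theta_G,\Theta_H$ be the letters of $\Theta$ with top entry in $G$, respectively in $Q\times G$, and let $\Theta_\Delta,\Theta_{\hat\Delta},\Theta_\square$ be those with bottom entry in $\Delta$, $\hat\Delta$, $\{\square\}$. Then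
$$W=\{0,1,2\}\cdot\big(\Theta_G^*\Theta_H\Theta_G^*\cap\Theta_\Delta^*\Theta_{\hat\Delta}^*\Theta_\square^*\big)\cdot c^*\hat c^*d^*,$$
which is star-free, as all stars are over subalphabets.

**Step 3: $U_{s,s'}$ is first-order definable.** Let $\phi_I,\phi_W$ be first-order sentences defining $I$ and $W$. These sets do not contain the empty word, and we let the sentences include the condition that a position exists. For a position $z$ carrying $\#$, the factor closed by $z$ consists of the positions $x<z$ such that no position $y$ with $x\le y<z$ carries $\#$. This is a first-order condition on $x$ and $z$. Restricting all quantifiers of $\phi_I$ and $\phi_W$ to it gives formulas $\phi_I^z,\phi_W^z$ saying that this factor is in $I$, respectively in $W$. Now $U_{s,s'}$ is defined by the conjunction of the following: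

* there is a last position, and it carries $\#$;
* every $z$ carrying $\#$ satisfies $\phi_W^z$;
* there are positions $z'<z$ carrying $\#$, with no $\#$ between them, such that $\neg\phi_I^z$ holds, $\phi_I^{z''}$ holds for all $z''<z$ carrying $\#$, the first position of the factor closed by $z'$ carries $s$, and the first position of the factor closed by $z$ carries $s'$.

The existence of $z'$ says $\alpha\ge2$. So all $U_{s,s'}$ are star-free, and so is $U_\bot$, as the complement of their union. The same holds for the copies over $\overline\Omega$. Hence $R$ in (4) has all its components in $\mathcal C$.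

So $R_1,R_2^E$ are separable by a finite union with components in $\mathcal C$ iff $T$ halts, and this is undecidable. $\square$

## Regular colorings of automatic graphs

For the second part of Theorem 3, view $E\cup E^{-1}$ as the edge relation of a graph on $\Omega^*$. It is symmetric, irreflexive, automatic and length-preserving, and computable from $T$. A proper coloring with finitely many regular color classes is a finite partition of $\Omega^*$ into regular sets, none of which contains both ends of an edge. Such a coloring exists iff there is a morphism $h$ as in Lemma 2. Given the coloring, let $h$ recognize all color classes: if $h(u)=h(v)$, then $u$ and $v$ have the same color, so $(u,v)\notin E$. Given $h$, the non-empty sets $h^{-1}(m)$ are the color classes: they are regular, and an edge in either direction joins words with different images. By Lemma 2 and Propositions 1 and 2, the coloring exists iff $T$ halts. So its existence is undecidable, which completes the proof of Theorem 3. $\blacksquare$
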